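\title{The non-nilpotent graph of a finite group determines its order}

\begin{abstract}
The non-nilpotent graph $\mathfrak{R}_G$ of a group $G$ joins two elements when they generate a non-nilpotent subgroup; isolated vertices are discarded. We prove the conjecture of Nongsiang and Saikia that finite non-nilpotent groups with isomorphic non-nilpotent graphs have the same order. In fact the order is determined by the number of vertices and the number of edges of the graph, though by neither number alone. The main tool is a divisibility theorem: for every finite group $G$ and every $t\ge 1$, the order of $G$ divides the number of $t$-tuples of elements that generate a nilpotent subgroup. We also show that no infinite group has the non-nilpotent graph of a finite non-nilpotent group. The proofs are self-contained.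
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group. Let $\mathcal{N}_G$ be the graph whose vertices are the elements of $G$ and in which distinct elements $x,y$ are adjacent if and only if the subgroup $\langle x,y\rangle$ is not nilpotent. The \emph{non-nilpotent graph} $\mathfrak{R}_G$ is obtained from $\mathcal{N}_G$ by removing the isolated vertices. If $G$ is nilpotent, so are all its subgroups, and $\mathfrak{R}_G$ is empty. The graph can therefore carry information only when $G$ is not nilpotent, and one may ask how much it carries. It does not determine $G$ up to isomorphism: the dihedral group $D_9$ of order $18$ and the generalized dihedral group $(\mathbb{Z}_3\times\mathbb{Z}_3)\rtimes\mathbb{Z}_2$ have isomorphic non-nilpotent graphs (see Example~\ref{ex:dihedral}). These two groups have the same order, and the following conjecture of Nongsiang and Saikia, which we take from \cite{Zak}, says that this is no accident.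

\begin{quote}
\emph{If $G$ and $H$ are finite non-nilpotent groups and $\mathfrak{R}_G\simeq\mathfrak{R}_H$, then $|G|=|H|$.}
\end{quote}

The conjecture is known to hold in several special cases, including when $G$ is a dihedral group, $\mathrm{PSL}(2,q)$ with $q$ a prime power and $q^2\not\equiv 1\pmod{16}$, a group of order $pq$, or a centerless group of order $pqr$, where $p,q,r$ are distinct primes. We prove it in general.

The graph $\mathcal{N}_G$ has $|G|$ vertices, so what has to be recovered is the number $z$ of vertices that were removed. For finite $G$ the removed vertices form a subgroup, the hypercenter $Z^*(G)$, which is the last term of the upper central series, and adjacency depends only on cosets of $Z^*(G)$ (Lemma~\ref{lem:hyper}). So the vertices of $\mathfrak{R}_G$ come in blocks of $z$ vertices with the same neighbors. For $G=S_3$ only the identity is removed, and $\mathfrak{R}_G$ is the complete graph on five vertices minus the edge between the two $3$-cycles. For $G=S_3\times C_2$ two elements are removed, and every vertex of the previous graph is doubled. One might hope to read off $z$ from this block structure, but the blocks are not the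 only source of vertices with equal neighborhoods. Since $\langle x,y\rangle=\langle x^{-1},y\rangle$, the elements $x$ and $x^{-1}$ always have the same neighbors. In a group of odd order all vertices of $\mathfrak{R}_G$ are paired in this way, so the graph looks doubled although $z$, a divisor of $|G|$, is odd. A counterexample to the conjecture would be a graph that admits two different values of $z$. What rules this out is an arithmetic constraint on the number of edges.

For a finite group $G$ let $v(G)$ be the number of vertices of $\mathfrak{R}_G$ and let $e(G)$ be twice the number of its edges. Since $\langle x,x\rangle$ is cyclic,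
\[
e(G)=\#\{(x,y)\in G^2:\ \langle x,y\rangle \text{ is not nilpotent}\}.
\]

\begin{theorem}\label{thm:conj}
If $G$ and $H$ are finite non-nilpotent groups and $\mathfrak{R}_G\simeq\mathfrak{R}_H$, then $|G|=|H|$ and $|Z^*(G)|=|Z^*(H)|$.
\end{theorem}

This follows from a stronger statement, which uses only two numbers attached to the graph.

\begin{theorem}\label{thm:ve}
Let $G$ be a finite non-nilpotent group, $v=v(G)$ and $e=e(G)$. Then $|Z^*(G)|$ is the unique positive integer $z$ with
\[
z\mid v\qquad\text{and}\qquad z(v+z)\mid e,
\]
and $|G|=v+z$. Hence, if $G$ and $H$ are finite non-nilpotent groups such that $\mathfrak{R}_G$ and $\mathfrak{R}_H$ have equally many vertices and equally many edges, then $|G|=|H|$. Neither number alone suffices: there are finite non-nilpotent groups of different orders whose graphs have equally many vertices, and there are such groups whose graphs have equally many edges.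
\end{theorem}

Finiteness need only be assumed for one of the two groups.

\begin{theorem}\label{thm:infinite}
If $G$ is a finite non-nilpotent group and $H$ is any group, possibly infinite, with $\mathfrak{R}_H\simeq\mathfrak{R}_G$, then $H$ is finite, non-nilpotent, and $|H|=|G|$.
\end{theorem}

The condition $z(v+z)\mid e$ comes from the following theorem, applied with $t=2$ to $G/Z^*(G)$.

\begin{theorem}\label{thm:div}
For every finite group $G$ and every $t\ge 1$, the order $|G|$ divides the number $\nu_t(G)$ of $t$-tuples $(x_1,\dots,x_t)\in G^t$ such that $\langle x_1,\dots,x_t\rangle$ is nilpotent.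
\end{theorem}

Section~\ref{sec:hyper} identifies the isolated vertices, and Section~\ref{sec:examples} computes the examples that we use. Theorem~\ref{thm:div} is proved one prime at a time: Section~\ref{sec:p} counts tuples that generate a $p$-group, and Section~\ref{sec:nil} reduces the nilpotent case to that count. Section~\ref{sec:arith} shows that the two divisibility conditions leave room for one value of $z$ only, because $e<v^2$, and proves Theorems~\ref{thm:conj} and~\ref{thm:ve}. Section~\ref{sec:infinite} proves Theorem~\ref{thm:infinite}.

\section{Nilpotent groups and the isolated vertices}\label{sec:hyper}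

We write $a^b=b^{-1}ab$ and $[a,b]=a^{-1}a^b$. For subgroups $A,B$, the subgroup generated by all $[a,b]$ with $a\in A$, $b\in B$ is $[A,B]$. The \emph{upper central series} of a group $K$ is given by $Z_0(K)=1$ and
\[
Z_{i+1}(K)=\{a\in K:\ [a,b]\in Z_i(K)\text{ for all }b\in K\},
\]
so $Z_1(K)$ is the center. The \emph{lower central series} is given by $\gamma_1(K)=K$ and $\gamma_{i+1}(K)=[\gamma_i(K),K]$. The group $K$ is \emph{nilpotent} if $Z_n(K)=K$ for some $n$; this is equivalent to $\gamma_{n+1}(K)=1$. If $K$ is finite, the upper central series is an ascending sequence of normal subgroups that becomes constant, and its last term is the \emph{hypercenter} $Z^*(K)$. Thus a finite group $K$ is nilpotent if and only if $Z^*(K)=K$, and $Z^*(K)=1$ if the center of $K$ is trivial.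

Let $p$ be a prime. The largest power of $p$ dividing a positive integer $n$ is denoted by $n_p$. An element of finite order is a \emph{$p$-element} if its order is a power of $p$, and a \emph{$p'$-element} if its order is prime to $p$; the identity is both, and the trivial group counts as a $p$-group. We use the following textbook facts.
\begin{itemize}
\item[(N1)] Abelian groups and finite $p$-groups are nilpotent. Subgroups, homomorphic images and finite direct products of nilpotent groups are nilpotent.
\item[(N2)] If $A$ and $B$ are nilpotent subgroups of a group and every element of $A$ commutes with every element of $B$, then $AB$ is a nilpotent subgroup, being a homomorphic image of $A\times B$.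
\item[(N3)] A finite nilpotent group is the direct product of its Sylow subgroups. In particular, its $p$-elements form a $p$-subgroup, and elements of coprime orders commute.
\item[(N4)] An element $x$ of a finite group can be written in exactly one way as $x=uc=cu$ with $u$ a $p$-element and $c$ a $p'$-element. Both $u$, the \emph{$p$-part} of $x$, and $c$, the \emph{$p'$-part} of $x$, are powers of $x$, and $x$ is the product of its $p$-parts over all primes $p$ dividing its order.
\end{itemize}

\begin{lemma}\label{lem:hyper}
Let $G$ be a finite group and $Z=Z^*(G)$.
\begin{itemize}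
\item[(a)] For $x,y\in G$, the subgroup $\langle x,y\rangle$ is nilpotent if and only if the subgroup $\langle xZ,yZ\rangle$ of $G/Z$ is nilpotent.
\item[(b)] The set of isolated vertices of $\mathcal{N}_G$ is $Z$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $L=\langle x,y\rangle$ and $Z=Z_k(G)$. The group $\langle xZ,yZ\rangle$ is the image of $L$ in $G/Z$, so it is nilpotent if $L$ is. Conversely, if the image is nilpotent, then $\gamma_{n+1}(L)\le Z_k(G)$ for some $n$. Since $[Z_i(G),G]\le Z_{i-1}(G)$ for $i\ge1$, induction gives $\gamma_{n+1+j}(L)\le Z_{k-j}(G)$ for $0\le j\le k$, and so $\gamma_{n+1+k}(L)=1$.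

(b) If $x\in Z$, then $\langle xZ,yZ\rangle=\langle yZ\rangle$ is cyclic for every $y$, and $x$ is isolated by (a).

Conversely, let $x$ be isolated. By (N4) it suffices to show that the $p$-part $u$ of $x$ lies in $Z$ for each prime $p$. The idea is that $u$ commutes with all $p'$-elements, so that only a Sylow $p$-subgroup, which is nilpotent, acts on it. For every $y\in G$ the group $\langle u,y\rangle$ lies in the nilpotent group $\langle x,y\rangle$, so by (N3) $u$ commutes with every $p'$-element of $G$. Let $K$ be the subgroup generated by all $p'$-elements. It is normal in $G$, hence so is its centralizer $C_G(K)$, and $u\in C_G(K)$. By (N4) every element of $G/K$ is the image of a $p$-element, so $G/K$ is a $p$-group by Cauchy's theorem. Let $P$ be a Sylow $p$-subgroup of $G$ containing $u$. The index $|G:KP|$ divides both $|G:K|$, a power of $p$, and $|G:P|$, which is prime to $p$; so $G=KP$.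

We show by induction on $i$ that $Z_i(P)\cap C_G(K)\le Z_i(G)$. For $i=0$ both sides are trivial. Let $m\in Z_{i+1}(P)\cap C_G(K)$ and let $g=ab\in G$ with $a\in K$, $b\in P$. Then $m^g=(m^a)^b=m^b$, so $[m,g]=[m,b]\in Z_i(P)$. Also $[m,g]=m^{-1}m^g\in C_G(K)$, because $C_G(K)$ is normal. By induction $[m,g]\in Z_i(G)$ for all $g\in G$, that is, $m\in Z_{i+1}(G)$. Since $P$ is nilpotent, $P=Z_n(P)$ for some $n$, and $u\in P\cap C_G(K)\le Z_n(G)\le Z$.
\end{proof}

\section{Examples}\label{sec:examples}

By Lemma~\ref{lem:hyper}(b), $v(G)=|G|-|Z^*(G)|$, and by definition $e(G)=|G|^2-\nu_2(G)$.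

\begin{example}[Generalized dihedral groups]\label{ex:dihedral}
Let $A$ be an abelian group of odd order $n\ge 3$, and let $D=A\rtimes\langle\tau\rangle$, where $\tau$ has order $2$ and $a^\tau=a^{-1}$ for $a\in A$. For cyclic $A$ this is the dihedral group of order $2n$, and for $n=3$ it is $S_3$. Each of the $n$ elements $a\tau$ outside $A$ has order $2$, since $a\tau a\tau=aa^{-1}=1$, and inverts $A$. Two elements of $A$ generate an abelian group. If $1\ne a\in A$ and $y\notin A$, then $a$ has odd order, $y$ has order $2$ and $a^y=a^{-1}\ne a$, so $\langle a,y\rangle$ is not nilpotent by (N3). If $x\neq y$ both lie outside $A$, then $1\ne xy\in A$ and $\langle x,y\rangle=\langle xy,y\rangle$ is not nilpotent. So only the identity is isolated, the $n-1$ non-identity elements of $A$ are pairwise non-adjacent, and all other pairs of vertices of $\mathfrak{R}_D$ are adjacent. The graph depends only on $n$; the choices $A=\mathbb{Z}_9$ and $A=\mathbb{Z}_3\times\mathbb{Z}_3$ give the two groups of order $18$ from the introduction. The number of $y$ with $\langle x,y\rangle$ nilpotent is $2n$ for $x=1$, it is $n$ for $1\ne x\in A$, and it is $2$ for $x\notin A$. Hence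
\[
\nu_2(D)=2n+(n-1)n+2n=n^2+3n,\qquad e(D)=4n^2-(n^2+3n)=3n(n-1),
\]
and $v(D)=2n-1$. For $S_3$ we get $\nu_2=18$, $e=18$ and $v=5$.
\end{example}

\begin{example}[The Frobenius group of order $21$]\label{ex:21}
Let $F$ be the group of maps $s\mapsto as+b$ of $\mathbb{Z}_7$ with $a\in\{1,2,4\}$. It is not abelian, hence not nilpotent by (N3), since its Sylow subgroups have prime order. Its proper subgroups have order $1$, $3$ or $7$ and are cyclic. The six nonzero translations have order $7$. Each of the other fourteen non-identity elements has a fixed point, so it is conjugate by a translation to $s\mapsto as$ and has order $3$. An element $x\ne1$ has prime order, and the only proper subgroup containing it is $\langle x\rangle$; so $\langle x,y\rangle$ is nilpotent if and only if $y\in\langle x\rangle$. Thus only the identity is isolated, $v(F)=20$, and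
\[
\nu_2(F)=21+6\cdot 7+14\cdot 3=105,\qquad e(F)=441-105=336 .
\]
\end{example}

\begin{example}[Products with a cyclic group]\label{ex:product}
Let $A$ be a finite group and $C_k$ the cyclic group of order $k$. The subgroup of $A\times C_k$ generated by $(a,c)$ and $(b,d)$ projects onto $\langle a,b\rangle$ and lies in $\langle a,b\rangle\times C_k$, so by (N1) it is nilpotent if and only if $\langle a,b\rangle$ is. Hence $e(A\times C_k)=k^2e(A)$. Moreover $(a,c)$ is isolated if and only if $a$ is, so $v(A\times C_k)=k\,v(A)$ and $|Z^*(A\times C_k)|=k\,|Z^*(A)|$.
\end{example}

\section{Tuples that generate a $p$-group}\label{sec:p}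

Throughout this section $p$ is a prime and $C$ is a finite group; later $C$ will be a centralizer. For $t\ge1$ let $f_t(C)$ be the number of $t$-tuples in $C^t$ that generate a $p$-group. The goal is the following.

\begin{proposition}\label{prop:ft}
For every $t\ge1$, $|C|_p$ divides $f_t(C)$.
\end{proposition}

If $C$ has a normal Sylow $p$-subgroup $P$, then $f_t(C)=|P|^t$ and there is nothing to prove. In general $f_t(C)$ is the size of the union of the sets $Q^t$, where $Q$ runs over the poset $\mathcal{P}$ of all $p$-subgroups of $C$, including $1$, ordered by inclusion. These sets overlap, so we look for integer weights $w(Q)$ such that $f_t(C)=\sum_Q w(Q)|Q|^t$. This holds as soon as, for every $p$-subgroup $U$, the weights of the $p$-subgroups containing $U$ add up to $1$. That condition defines the weights recursively, but we shall need to know how divisible they are, and for this we want a formula for $w(Q)$ as a signed count of objects on which the normalizer $N_C(Q)$ acts. Chains of subgroups provide it.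

A \emph{chain} in a finite poset is a totally ordered subset; the empty set is a chain. For $Q\in\mathcal{P}$ let $\mathcal{P}_{>Q}=\{R\in\mathcal{P}: R>Q\}$, define $\mathcal{P}_{\ge Q}$ in the same way with $\ge$, and put
\[
w(Q)=\sum_{\sigma\text{ chain in }\mathcal{P}_{>Q}}(-1)^{|\sigma|}.
\]
Conjugation by an element of $C$ is an automorphism of $\mathcal{P}$, so $w$ is constant on conjugacy classes of subgroups.

\begin{lemma}\label{lem:weights}
For every $U\in\mathcal{P}$ we have $\sum_{Q\in\mathcal{P}_{\ge U}}w(Q)=1$. Consequently $f_t(C)=\sum_{Q\in\mathcal{P}}w(Q)|Q|^t$.
\end{lemma}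

\begin{proof}
A nonempty chain $\rho$ in $\mathcal{P}_{\ge U}$ is the same as a choice of its least member $Q\ge U$ together with a chain $\sigma=\rho\setminus\{Q\}$ in $\mathcal{P}_{>Q}$. So $\sum_{Q\ge U}w(Q)=\sum_{\rho\ne\emptyset}(-1)^{|\rho|-1}$. Since $U$ is comparable to every member of $\mathcal{P}_{\ge U}$, adding $U$ to a chain that lacks it and removing $U$ from a chain that has it pairs off all chains of $\mathcal{P}_{\ge U}$, the empty one included, with opposite signs. Hence $\sum_\rho(-1)^{|\rho|}=0$, and separating the term $1$ of the empty chain gives $\sum_{\rho\neq\emptyset}(-1)^{|\rho|-1}=1$.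

In the sum $\sum_Q w(Q)|Q^t|$, a tuple generating the subgroup $U$ is counted with weight $\sum w(Q)$ over all $Q\in\mathcal{P}$ that contain $U$. This is $1$ if $U$ is a $p$-group, and the sum is empty otherwise.
\end{proof}

The conjugacy class of $Q$ contributes $|C:N_C(Q)|\,w(Q)\,|Q|^t$ to $f_t(C)$. The first and last factors supply $|C:N_C(Q)|_p\,|Q|$, which falls short of $|C|_p$ by the factor $|N_C(Q):Q|_p$. So this factor has to come from $w(Q)$. The smallest case in which it is not automatic shows the mechanism.

\begin{example}\label{ex:S3weights}
Let $C=S_3$ and $p=2$. Then $\mathcal{P}=\{1,T_1,T_2,T_3\}$ with $|T_i|=2$. Only the empty chain lies above $T_i$, so $w(T_i)=1$. The chains above $Q=1$ are $\emptyset,\{T_1\},\{T_2\},\{T_3\}$, so $w(1)=1-3=-2$ and $f_t(S_3)=3\cdot 2^t-2$. This is even because $w(1)$ is even. To see why $w(1)$ is even without computing it, let $S=T_1$ act on the four chains by conjugation. The chains $\{T_2\}$ and $\{T_3\}$ form an orbit of length $|S|=2$ and have the same sign. The two fixed chains, $\emptyset$ and $\{T_1\}$, differ by inserting $S$ itself and cancel.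
\end{example}

In general, chains with the smallest possible stabilizer fall into orbits of the required length, and all other chains cancel. The cancellation inserts a subgroup built from the stabilizing group $T$. A chain of $T$-invariant subgroups need not be comparable to $T$, so we cannot insert $T$ itself; we insert the product of $T$ with the largest member of the chain that does not contain $T$.

\begin{lemma}\label{lem:wdiv}
For every $Q\in\mathcal{P}$, the number $|N_C(Q):Q|_p$ divides $w(Q)$.
\end{lemma}

\begin{proof}
Let $S$ be a Sylow $p$-subgroup of $N_C(Q)$. It contains the normal $p$-subgroup $Q$ of $N_C(Q)$, and $|S:Q|=|N_C(Q):Q|_p$. Since $S$ normalizes $Q$, it acts by conjugation on $\mathcal{P}_{>Q}$ and on the chains of this poset, preserving their sizes. The subgroup $Q$ acts trivially, because $Q\le R$ normalizes each $R\in\mathcal{P}_{>Q}$. So the stabilizer $S_\sigma$ of a chain $\sigma$ satisfies $Q\le S_\sigma\le S$. The members of a chain have distinct orders, so an element that stabilizes $\sigma$ normalizes every member of $\sigma$. For $Q\le T\le S$ put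
\[
\alpha(T)=\sum_{\sigma:\ S_\sigma=T}(-1)^{|\sigma|},\qquad\text{so that}\qquad w(Q)=\sum_{Q\le T\le S}\alpha(T).
\]

\emph{Step 1: if $Q<T\le S$, then $\sum_{\sigma:\,S_\sigma\ge T}(-1)^{|\sigma|}=0$.} The chains with $S_\sigma\ge T$ are the chains all of whose members are normalized by $T$. Let $\sigma=(R_0<\dots<R_k)$ be one, with $k=-1$ if $\sigma$ is empty, and set $R_{-1}=Q$, which is also normalized by $T$. Let $j\ge-1$ be the largest index with $T\not\le R_j$; it exists because $T\not\le Q$. Since $T$ normalizes $R_j$, the product $R_jT$ is a subgroup, and it is a $p$-group because its order is $|R_j||T|/|R_j\cap T|$. It contains $T$, so it is normalized by $T$, and $R_jT>R_j\ge Q$. If $j<k$, then $R_{j+1}$ contains both $R_j$ and $T$, so $R_jT\le R_{j+1}$. Thus $R_jT$ is a $T$-invariant member of $\mathcal{P}_{>Q}$ that is comparable to every member of $\sigma$. Define $\sigma'$ by removing $R_jT$ from $\sigma$ if it belongs to $\sigma$, and by adding it otherwise. Then $\sigma'$ is again a chain with $S_{\sigma'}\ge T$, and $|\sigma'|=|\sigma|\pm1$. The subgroup removed or added contains $T$, so $\sigma$ and $\sigma'$ have the same members not containing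 $T$, and the construction applied to $\sigma'$ selects the same subgroup $R_j$. Hence $(\sigma')'=\sigma$. The map $\sigma\mapsto\sigma'$ pairs off the chains with opposite signs.

\emph{Step 2: $\alpha(T)=0$ for $Q<T\le S$.} The pairing in Step 1 need not respect the exact stabilizer, since removing a member can enlarge it. But Step 1 says that $\sum_{T\le T'\le S}\alpha(T')=0$ whenever $Q<T\le S$, that is,
\[
\alpha(T)=-\sum_{T<T'\le S}\alpha(T').
\]
For $T=S$ the right side is empty, and induction on $|S:T|$ gives $\alpha(T)=0$ for all such $T$.

\emph{Step 3.} By Step 2, $w(Q)=\alpha(Q)$. Since $Q$ is normal in $S$, the set of chains with $S_\sigma=Q$ is $S$-invariant. Each of its orbits has length $|S:Q|$, and the sign $(-1)^{|\sigma|}$ is constant on an orbit. So $|S:Q|$ divides $w(Q)$.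
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ft}]
By Lemma~\ref{lem:weights}, $f_t(C)$ is the sum of the numbers $|C:N_C(Q)|\,w(Q)\,|Q|^t$ over representatives $Q$ of the conjugacy classes of $p$-subgroups. By Lemma~\ref{lem:wdiv} and $t\ge1$, each of them is divisible by
\[
|C:N_C(Q)|_p\cdot|N_C(Q):Q|_p\cdot|Q|=|C|_p .\qedhere
\]
\end{proof}

\begin{remark}
Step 1 uses that the product of two $p$-subgroups, one normalizing the other, is a $p$-subgroup. The same statement for nilpotent subgroups is false: in $S_3$ a subgroup of order $2$ normalizes the subgroup of order $3$, and their product is $S_3$. This is why we do not apply the argument to the poset of nilpotent subgroups, but treat one prime at a time.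
\end{remark}

\section{Tuples that generate a nilpotent group}\label{sec:nil}

A model for Theorem~\ref{thm:div} is the count of commuting pairs. Their number is $\sum_{x\in G}|C_G(x)|$, and each conjugacy class contributes $|G:C_G(x)|\,|C_G(x)|=|G|$. For nilpotent pairs this fails as it stands, because the set of $y$ with $\langle x,y\rangle$ nilpotent need not be a subgroup. For $x=(12)(34)$ in $S_4$ it contains every $2$-element, since $x$ lies in the normal four-group and hence in every Sylow $2$-subgroup; it contains no $3$-cycle, by (N3), since $S_4$ has no element of order $6$. So it has $24-8=16$ elements, and $16\nmid 24$. The argument can be repaired by splitting a tuple not into its first and remaining entries, but into its $p'$-parts and its $p$-parts. The $p$-parts then range inside a centralizer, where Proposition~\ref{prop:ft} counts them.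

\begin{proof}[Proof of Theorem~\ref{thm:div}]
Fix a prime $p$; it suffices to show that $|G|_p$ divides $\nu_t(G)$. For $(x_1,\dots,x_t)\in G^t$ let $u_i$ be the $p$-part and $c_i$ the $p'$-part of $x_i$. We claim that $L=\langle x_1,\dots,x_t\rangle$ is nilpotent if and only if
\begin{itemize}
\item[(i)] $\langle c_1,\dots,c_t\rangle$ is nilpotent,
\item[(ii)] $u_i$ commutes with $c_j$ for all $i,j$, and
\item[(iii)] $\langle u_1,\dots,u_t\rangle$ is a $p$-group.
\end{itemize}
Suppose that $L$ is nilpotent. All $u_i$ and $c_i$ lie in $L$ by (N4), so (i) follows from (N1), and (ii) and (iii) follow from (N3). Conversely, if (i)--(iii) hold, then $\langle u_1,\dots,u_t\rangle\langle c_1,\dots,c_t\rangle$ is a nilpotent subgroup by (N2), and it contains $L$.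

Let $\Gamma$ be the set of $t$-tuples $c=(c_1,\dots,c_t)$ of $p'$-elements that generate a nilpotent group, and let $C_G(c)=\bigcap_iC_G(c_i)$. By the claim, a tuple with $L$ nilpotent determines a pair $(c,u)$ with $c\in\Gamma$ and $u=(u_1,\dots,u_t)\in C_G(c)^t$ generating a $p$-group. Conversely, given such a pair, the element $x_i=u_ic_i$ has $p$-part $u_i$ and $p'$-part $c_i$ by the uniqueness in (N4), so the pair arises from exactly one tuple. Therefore
\[
\nu_t(G)=\sum_{c\in\Gamma}f_t\bigl(C_G(c)\bigr).
\]
The group $G$ acts on $\Gamma$ by simultaneous conjugation. The stabilizer of $c$ is $C_G(c)$, and tuples in one orbit have conjugate centralizers. So the orbit of $c$ contributes $|G:C_G(c)|\,f_t(C_G(c))$, which by Proposition~\ref{prop:ft} is divisible by $|G:C_G(c)|_p\,|C_G(c)|_p=|G|_p$.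
\end{proof}

For $G=S_3$, $t=2$ and $p=2$, the set $\Gamma$ consists of the nine pairs in the subgroup $A_3$ of order $3$. The pair $(1,1)$ contributes $f_2(S_3)=3\cdot4-2=10$ by Example~\ref{ex:S3weights}. The other eight pairs have centralizer $A_3$, form orbits of length $2$, and contribute $f_2(A_3)=1$ each. The total is $18$, as in Example~\ref{ex:dihedral}.

\section{Recovering the order from two numbers}\label{sec:arith}

\begin{proposition}\label{prop:constraints}
Let $G$ be a finite non-nilpotent group, $z=|Z^*(G)|$, $v=v(G)$ and $e=e(G)$. Then
\[
|G|=v+z,\qquad z\mid v,\qquad z(v+z)\mid e,\qquad 0<e<v^2 .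
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:hyper}(b), $v=|G|-z$, and $z$ divides $|G|$, so $z\mid v$. Let $\bar G=G/Z^*(G)$. Each pair in $\bar G^2$ has $z^2$ preimages in $G^2$, so Lemma~\ref{lem:hyper}(a) gives
\[
e=z^2\bigl(|\bar G|^2-\nu_2(\bar G)\bigr).
\]
By Theorem~\ref{thm:div}, applied to $\bar G$, the number $|\bar G|$ divides the bracket. So $e$ is divisible by $z^2|\bar G|=z|G|=z(v+z)$. If $e=0$, then every element is isolated, so $G=Z^*(G)$ is nilpotent, contrary to the hypothesis. Hence $e>0$, and then $v>0$. A pair counted by $e$ consists of two distinct vertices of $\mathfrak{R}_G$, so $e\le v(v-1)<v^2$.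
\end{proof}

It remains to see that these conditions single out $z$. Suppose first that both $1$ and some $z>1$ qualify. Then $e$ is a common multiple of $v+1$ and $z(v+z)$. Since $z\mid v$, the numbers $z$ and $v+1$ are coprime, and the greatest common divisor of $v+1$ and $v+z$ divides $z-1$. So $e\ge z(v+z)(v+1)/(z-1)>v^2$, which is too large. The general case is this computation after removing the greatest common divisor of the two candidates.

\begin{lemma}\label{lem:arith}
Let $v,e$ be positive integers with $e<v^2$. There is at most one positive integer $z$ with $z\mid v$ and $z(v+z)\mid e$.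
\end{lemma}

\begin{proof}
Suppose that $z>z'$ both qualify. Write $z=da$ and $z'=db$ with $\gcd(a,b)=1$ and $a>b\ge1$. The least common multiple $dab$ of $z$ and $z'$ divides $v$, so $v=dabm$ with $m\ge1$. Then
\[
z(v+z)=d^2a^2(bm+1),\qquad z'(v+z')=d^2b^2(am+1).
\]
Since $a$ is coprime to $b$ and to $am+1$, and $b$ is coprime to $bm+1$,
\[
\gcd\bigl(a^2(bm+1),\,b^2(am+1)\bigr)=\gcd\bigl(bm+1,\,b^2(am+1)\bigr)=\gcd(bm+1,\,am+1)=:g .
\]
Moreover $g$ divides $a(bm+1)-b(am+1)=a-b>0$, so $g\le a-b$. The positive integer $e$ is at least the least common multiple of $z(v+z)$ and $z'(v+z')$, which is $d^2a^2b^2(am+1)(bm+1)/g$. Hence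
\[
d^2a^2b^2\,\frac{(am+1)(bm+1)}{a-b}\le e<v^2=d^2a^2b^2m^2 ,
\]
that is, $(am+1)(bm+1)<(a-b)m^2$. But $(am+1)(bm+1)>abm^2\ge am^2>(a-b)m^2$, a contradiction.
\end{proof}

\begin{remark}
Every hypothesis of Lemma~\ref{lem:arith} is needed. If $e=0$ were allowed, every divisor of $v$ would qualify; this is where non-nilpotency enters. Without $e<v^2$, take $v=2$, $e=24$ and $z\in\{1,2\}$. Without $z\mid v$, take $v=9$, $e=70$ and $z\in\{1,5\}$. Finally, Theorem~\ref{thm:div} applied to $G$ itself gives only $(v+z)\mid e$, and this weaker condition does not single out $z$: take $v=6$, $e=24$ and $z\in\{2,6\}$. The passage to $G/Z^*(G)$ in Proposition~\ref{prop:constraints} is what produces the extra factor $z$.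
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:ve}]
By Proposition~\ref{prop:constraints}, $z=|Z^*(G)|$ satisfies $z\mid v$, $z(v+z)\mid e$ and $|G|=v+z$, and $0<e<v^2$. By Lemma~\ref{lem:arith} no other positive integer has the two divisibility properties. So $|Z^*(G)|$ and $|G|$ are determined by the pair $(v,e)$.

The number of vertices alone does not suffice. By Examples~\ref{ex:dihedral} and~\ref{ex:product}, the group $S_3\times C_4$ of order $24$ has $v=4\cdot5=20$, and by Example~\ref{ex:21} the group $F$ of order $21$ also has $v=20$.

The number of edges alone does not suffice. By Example~\ref{ex:dihedral}, the dihedral group of order $50$ has $e=3\cdot25\cdot24=1800$, and by Example~\ref{ex:product} the group $S_3\times C_{10}$ of order $60$ has $e=10^2\cdot18=1800$. Both graphs have $900$ edges. All four groups are non-nilpotent, since their graphs have edges.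
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
Isomorphic graphs have equally many vertices and edges, so $v(G)=v(H)$ and $e(G)=e(H)$. By Theorem~\ref{thm:ve}, $|Z^*(G)|$ and $|Z^*(H)|$ are both equal to the unique $z$ belonging to this pair, and $|G|=v(G)+z=|H|$.
\end{proof}

The two groups with $v=20$ show Theorem~\ref{thm:ve} as a procedure. For the divisors $z=1,2,4,5,10,20$ of $20$ the numbers $z(20+z)$ are $21,44,96,125,300,800$. Only $21$ divides $e(F)=336$, and only $96$ divides $e(S_3\times C_4)=16\cdot18=288$; so the orders are $21$ and $24$. In particular the value $z=2$, suggested by the pairing of $x$ with $x^{-1}$ in $\mathfrak{R}_F$, is excluded because $44\nmid336$.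

\section{Infinite groups}\label{sec:infinite}

For an infinite group $H$ the counts above are not available, and we have not identified the isolated vertices of $\mathcal{N}_H$. Instead we use two ways of producing new vertices from the ends $x,y$ of one edge: conjugation, and multiplication by elements that commute with $x$ and $y$. The first bounds the index of the centralizer of the edge, and the second bounds its order.

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
Let $v=v(G)$. By Proposition~\ref{prop:constraints}, $\mathfrak{R}_G$ has an edge, so $\mathfrak{R}_H$ has $v<\infty$ vertices and an edge $\{x,y\}$. The subgroup $L=\langle x,y\rangle$ is not nilpotent, so $H$ is not nilpotent by (N1).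

For $h\in H$ the group $\langle x^h,y^h\rangle=L^h$ is not nilpotent, so all conjugates of $x$ and of $y$ are vertices of $\mathfrak{R}_H$. Hence $C_H(x)$ and $C_H(y)$ have index at most $v$ in $H$, and $C=C_H(x)\cap C_H(y)$ has index at most $v^2$.

Let $c\in C$. Then $c$ commutes with $cx$ and with $y$. If $\langle cx,y\rangle$ were nilpotent, then $\langle c\rangle\langle cx,y\rangle$ would be a nilpotent subgroup by (N2). It contains $x=c^{-1}(cx)$ and $y$, so $L$ would be nilpotent, which is false. Thus $\langle cx,y\rangle$ is not nilpotent, and $cx$ is a vertex of $\mathfrak{R}_H$. The elements $cx$ with $c\in C$ are distinct, so $|C|\le v$. Therefore $H$ is finite, and Theorem~\ref{thm:conj} gives $|H|=|G|$.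
\end{proof}

The hypothesis that $G$ is not nilpotent provided the edge. It cannot be dropped: if $G$ is nilpotent, then $\mathfrak{R}_G$ is empty, and so is $\mathfrak{R}_H$ for every abelian group $H$, finite or infinite.

\begin{thebibliography}{1}

\bibitem{Zak}
Rados{\l}aw \.Zak, \emph{A few remarks on the theory of non-nilpotent graphs}, arXiv:2210.00344 (2022).

\end{thebibliography}
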